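# Finite generation of the graded ring of a valuation computing a weighted stability threshold

Throughout, $\mathbf k$ is an algebraically closed field of characteristic $0$, and varieties are over $\mathbf k$.

## 1. A weighted average on the projective line

Take $X=\mathbb P^1$ with homogeneous coordinates $z_0,z_1$. Let $0=\{z_0=0\}$, $\infty=\{z_1=0\}$ and $1=\{z_0=z_1\}$. The anticanonical degree is $2$, so $R_m=H^0(X,-mK_X)$ is the space of binary forms of degree $2m$, of dimension $2m+1$. Put $v_0=\mathrm{ord}_0$.

Fix a weight: $g(x)=3-x$ on $[0,2]$, extended by the constant $3$ to the left and $1$ to the right, so that $g$ is continuous and positive on $\mathbb R$. We measure how much a valuation $v$ vanishes on sections on average, giving a section $s\in R_m$ the weight $g(v_0(s)/m)$. The nontrivial real valuations of $\mathbf k(\mathbb P^1)$ are $c\cdot\mathrm{ord}_p$ with $c>0$, and the log discrepancy is $A(c\cdot \mathrm{ord}_p)=c$.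

For $v=c\cdot\mathrm{ord}_0$ use the monomials $z_0^jz_1^{2m-j}$. The pair $(v_0/m,v/m)$ is $(j/m,\,cj/m)$. For $v=c\cdot\mathrm{ord}_p$ with $p\ne0$, let $\ell_p$ be the linear form vanishing at $p$ and use $z_0^j\ell_p^{2m-j}$, whose orders at $0$ are all distinct and whose orders at $p$ are all distinct. The pair is $(j/m,\,c(2m-j)/m)$. As $m\to\infty$, the first coordinate $x$ becomes uniform on $[0,2]$, and the second is $cx$, respectively $c(2-x)$. The mean of $g$ is $\frac12\int_0^2(3-x)\,dx=2$ and the mean of $xg$ is $\frac12\int_0^2x(3-x)\,dx=\frac53$. So the weighted averages are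
$$S_g(v_0;c\cdot\mathrm{ord}_0)=\tfrac56\,c,\qquad S_g(v_0;c\cdot\mathrm{ord}_p)=\tfrac76\,c\quad(p\neq0).$$
The ratios $A/S_g$ are $\frac65$ and $\frac67$. The infimum $\delta=\frac67$ is attained exactly by the $c\cdot\mathrm{ord}_p$ with $p\ne0$.

Take the minimizer $v=\mathrm{ord}_\infty$ and filter each $R_m$ by order of vanishing at $\infty$. The monomials are adapted to this filtration, and the associated graded ring is again $R=\bigoplus R_m$, which is finitely generated. In fact, on a curve every $v$ is a multiple of some $\mathrm{ord}_p$, and the same computation shows that the graded ring is finitely generated, minimizer or not.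

Finite generation of an associated graded ring is nevertheless not automatic for multiplicative filtrations, even on this $R$. Let $\mathcal F^\lambda R_m$ be spanned by the monomials $z_0^jz_1^{2m-j}$ with $\lfloor\sqrt2\,j\rfloor\ge\lambda$. Since $\lfloor\sqrt2 (i+j)\rfloor\ge\lfloor\sqrt2\, i\rfloor+\lfloor\sqrt2\, j\rfloor$, this is multiplicative. As $\sqrt2>1$, the numbers $\lfloor\sqrt2\,j\rfloor$ are distinct, so each bigraded piece of the graded ring is at most one-dimensional, spanned by the class of a monomial. The class of $z_0^{2m}$ can only be a product of classes of $z_0^{2m'}$ and $z_0^{2m''}$ with $m'+m''=m$, and such a product is nonzero only if the fractional parts satisfy $\{2\sqrt2\,m\}=\{2\sqrt2\,m'\}+\{2\sqrt2\,m''\}$. Call $m$ a record if $\{2\sqrt2\,m\}<\{2\sqrt2\,m'\}$ for all $0<m'<m$. The fractional parts are positive with infimum $0$, so there are infinitely many records, and for a record $m$ the class of $z_0^{2m}$ is indecomposable. Hence this graded ring is not finitely generated. (It is not a domain: the classes of $z_0^2$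 and $z_0z_1$ multiply to $0$, since $\lfloor3\sqrt2\rfloor=4>2+1$. So the filtration does not come from a valuation.)

In dimension at least $2$ there are many more valuations, for instance those giving two coordinates the weights $1$ and $\sqrt2$. Does the fact that $v$ attains the infimum of $A/S_g$ force its graded ring to be finitely generated?

## 2. Log Fano pairs, weighted averages and the theorem

**Pairs and valuations.** Let $(X,\Delta)$ be a log Fano pair: $X$ is a normal projective variety, $\Delta$ an effective $\mathbb Q$-divisor, $(X,\Delta)$ is klt and $L=-(K_X+\Delta)$ is ample. Let $n=\dim X\ge1$. A valuation is a real valuation of $\mathbf k(X)$, trivial on $\mathbf k$; it has a center on $X$. The value $v(s)\ge0$ of a section of a line bundle is computed by trivializing the bundle near the center, and $v(D)$ for a $\mathbb Q$-Cartier $D$ by dividing the value of a local equation of a multiple. For a prime divisor $F$ on a model $\pi:Y\to X$, the log discrepancy $A_{X,\Delta}(F)$ is $1$ plus the coefficient of $F$ in $K_Y-\pi^*(K_X+\Delta)$;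 it extends to all valuations with values in $[0,\infty]$, and klt means it is positive on nontrivial ones. Write $A=A_{X,\Delta}$. Let $\mathrm{Val}_X^\circ$ be the set of nontrivial valuations with $A(v)<\infty$.

**Graded ring.** Fix $r\in\mathbb Z_{>0}$ with $r(K_X+\Delta)$ Cartier, and put $R_m=H^0(X,mrL)$, $R=\bigoplus_{m\ge0} R_m$, $N_m=\dim R_m$, so $N_m\sim Vm^n$ for some $V>0$. For a valuation $v$ let $\mathcal F_v^\lambda R_m=\{s:v(s)\ge\lambda\}$ and
$$\mathrm{gr}_vR=\bigoplus_m\bigoplus_\lambda\mathcal F_v^\lambda R_m/\mathcal F_v^{>\lambda}R_m .$$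
This is a domain, because $v(ss')=v(s)+v(s')$.

**Compatible bases.** A basis of a finite-dimensional filtered space is compatible with the filtration if every step of the filtration is spanned by part of the basis. Two filtrations $\mathcal F,\mathcal G$ always have a common compatible basis. Indeed, give each $\mathrm{gr}^\lambda_{\mathcal F}$ the filtration induced by $\mathcal G$, with steps $(\mathcal F^\lambda\cap\mathcal G^\mu)/(\mathcal F^{>\lambda}\cap\mathcal G^\mu)$, choose a compatible basis there, and lift an element of jump $\mu$ to $\mathcal F^\lambda\cap\mathcal G^\mu$. The lifts form a basis compatible with $\mathcal F$. The number of lifts of jump at least $\mu$ is $\sum_\lambda\dim\,(\mathcal F^\lambda\cap\mathcal G^\mu)/(\mathcal F^{>\lambda}\cap\mathcal G^\mu)=\dim\mathcal G^\mu$, and these lifts lie in $\mathcal G^\mu$, so they span it. For any common compatible basis, the number of elements in $\mathcal F^\lambda\cap\mathcal G^\mu$ is $\dim(\mathcal F^\lambda\cap\mathcal G^\mu)$, so the joint distribution of the jumps does not depend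 on the basis.

**Weighted averages.** Fix a torus $\mathbb T<\mathrm{Aut}(X,\Delta)$ and let $\mathrm{Val}_X^{\mathbb T,\circ}\subseteq\mathrm{Val}_X^\circ$ be the $\mathbb T$-invariant valuations. Fix a continuous $g:\mathbb R\to\mathbb R_{>0}$ and a quasi-monomial $v_0\in\mathrm{Val}_X^{\mathbb T,\circ}$ (quasi-monomial is recalled in Section 3). For $v\in\mathrm{Val}_X^\circ$ let $\boldsymbol\nu=\boldsymbol\nu_v$ be the weak limit of
$$\frac1{N_m}\sum_i\delta_{\left(\frac{v_0(s_i)}{mr},\frac{v(s_i)}{mr}\right)}$$
with $\{s_i\}$ a basis of $R_m$ compatible with $\mathcal F_{v_0}$ and $\mathcal F_v$. Quasi-monomiality of $v_0$ is used only to guarantee that these limits exist. Set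
$$S_g(v_0;v)=\frac{\int y\,g(x)\,d\boldsymbol\nu}{\int g(x)\,d\boldsymbol\nu},\qquad \delta=\delta_{g,\mathbb T}(X,\Delta,v_0)=\inf_{v\in\mathrm{Val}_X^{\mathbb T,\circ}}\frac{A(v)}{S_g(v_0;v)} .$$
A valuation $v$ computes $\delta$ if it attains the infimum. Write $S(v)=\int y\,d\boldsymbol\nu$ for the case $g\equiv1$, and $T(w)=\sup\{\frac{w(s)}{mr}:m\ge1,\ 0\ne s\in R_m\}$.

The question comes from Harold Blum, Yuchen Liu, Chenyang Xu, Ziquan Zhuang, "The existence of the Kähler–Ricci soliton degeneration", arXiv:2103.15278 (2021): if $\delta\le1$ and $v\in\mathrm{Val}_X^{\mathbb T,\circ}$ computes $\delta$, is $\mathrm{gr}_vR$ finitely generated?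

**Constants.** Put
$$\tau=\min_{[0,T(v_0)]}g>0,\qquad\bar g=\int g(x)\,d\boldsymbol\nu,\qquad\sigma=\frac{\tau}{(n+1)\bar g}\in\Big(0,\tfrac1{n+1}\Big].$$
($T(v_0)<\infty$ by Fact F below.) The number $\bar g$ depends only on the first marginal of $\boldsymbol\nu$, hence not on $v$. In Section 1, with $\mathbb T$ trivial: $\tau=1$, $\bar g=2$, $\sigma=\frac14$.

**Complements.** A $\mathbb Q$-complement is an effective $\mathbb Q$-divisor $\Gamma$ with $K_X+\Delta+\Gamma\sim_{\mathbb Q}0$ and $(X,\Delta+\Gamma)$ lc. A valuation $w$ is an lc place of it if $A_{X,\Delta+\Gamma}(w)=A(w)-w(\Gamma)=0$. A log smooth model $(Y,E)$ is a log resolution $\pi:Y\to X$ of $(X,\Delta)$ with a reduced snc divisor $E\supseteq\mathrm{Ex}(\pi)\cup\mathrm{Supp}\,\pi_*^{-1}\Delta$. Its strata are the components of intersections of components of $E$. The complement $\Gamma$ is special with respect to $(Y,E)$ if $\pi_*^{-1}\Gamma\ge G$ for an effective ample $\mathbb Q$-divisor $G$ on $Y$ whose support contains no stratum of $(Y,E)$. If $v\in\mathrm{QM}(Y,E)$ (Section 3) is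 an lc place of the special complement $\Gamma$, we say that $v$ is a monomial lc place of it.

On $\mathbb P^1$ with $Y=X$ and $E=\{\infty\}$, the complement $[\infty]+[1]$ is special (take $G=[1]$), and $\mathrm{ord}_\infty$ is a monomial lc place of it. With $E=\{0,\infty\}$ the complement $[0]+[\infty]$ is not special: any nonzero $G\le[0]+[\infty]$ contains a stratum.

**Theorem.** Suppose $v\in\mathrm{Val}_X^{\mathbb T,\circ}$ computes $\delta$ and $\delta(1-\sigma)<1$; this holds in particular if $\delta\le1$. Then:

1. $v$ is quasi-monomial.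
2. $v$ is a monomial lc place of a special $\mathbb Q$-complement. If $\delta\le1$, then moreover for every $\mathbb T$-invariant effective $\mathbb Q$-divisor $D\sim_{\mathbb Q}L$ and every rational $0<\kappa<\delta\sigma$ there is a $\mathbb Q$-complement $\Gamma\ge\kappa D$ having $v$ as an lc place.
3. $\mathrm{gr}_vR$ is finitely generated, and the induced degeneration $(X_v,\Delta_v)$, $X_v=\mathrm{Proj}\,\mathrm{gr}_vR$, is klt.

So the answer to the question is yes. The condition reads $\delta<\big(1-\frac{\tau}{(n+1)\bar g}\big)^{-1}$, a bound strictly larger than $1$ (equal to $\frac{n+1}n$ for $g\equiv1$); no optimality of this bound is claimed.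

## 3. The facts that are quoted

The torus acts on $R_m$ through the canonical linearization of $mrL$, and $R_m=\bigoplus_\chi R_{m,\chi}$. For ideals, $w(\mathfrak b)=\min_{f\in\mathfrak b}w(f)$ at the center, $w(0)=\infty$, $\mathrm{lct}(0)=0$, and otherwise $\mathrm{lct}(\mathfrak b)=\mathrm{lct}(X,\Delta;\mathfrak b)$ is the largest $c$ such that $(X,\Delta+\mathfrak b^c)$ is lc. A graded sequence $\mathfrak a_\bullet$ satisfies $\mathfrak a_p\mathfrak a_q\subseteq\mathfrak a_{p+q}$, and $w(\mathfrak a_\bullet)=\inf_pw(\mathfrak a_p)/p$.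

A quasi-monomial valuation is given by a log smooth model $(Y,E)$, a stratum $Z$ with local equations $x_1,\dots,x_k$ of the components of $E$ through its generic point $\eta_Z$, and weights $\xi\in\mathbb R^k_{\ge0}$: writing $f\in\widehat{\mathcal O}_{Y,\eta_Z}=\mathbf k(Z)[[x_1,\dots,x_k]]$ as $\sum_bc_bx^b$, one sets $w(f)=\min\{\langle\xi,b\rangle:c_b\ne0\}$. These valuations form $\mathrm{QM}(Y,E)$. For example, on $\mathbb A^2$ the weights $(1,\sqrt2)$ give $w(x_1^3+x_2^2)=\min\{3,2\sqrt2\}=2\sqrt2$.

**Fact A** (Jonsson–Mustaţă; extended to klt pairs through log resolutions). There is a retraction $r_{Y,E}$ onto $\mathrm{QM}(Y,E)$ with $w(E_i)=r_{Y,E}(w)(E_i)$ and $A(r_{Y,E}(w))=\sum_iw(E_i)A(E_i)$. Moreover $A(w)\ge A(r_{Y,E}(w))$ with equality iff $w\in\mathrm{QM}(Y,E)$, and $A(w)=\sup_{(Y,E)}A(r_{Y,E}(w))$. A quasi-monomial $w$ lies in some $\mathrm{QM}(Y,E)$ for which the nonzero $w(E_i)$ are rationally independent. Quasi-monomial is equivalent to Abhyankar (rational rank plus residual transcendence degree equals the dimension). For a graded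 sequence, $\mathrm{lct}(\mathfrak a_\bullet)=\sup_pp\,\mathrm{lct}(\mathfrak a_p)=\inf_wA(w)/w(\mathfrak a_\bullet)$.

**Fact B** (C. Xu, *A minimizing valuation is quasi-monomial*, Ann. of Math. 2020). On a klt pair, if $\mathrm{lct}(\mathfrak a_\bullet)<\infty$, some nontrivial quasi-monomial $w$ computes it: $A(w)=\mathrm{lct}(\mathfrak a_\bullet)\,w(\mathfrak a_\bullet)$.

**Fact C** (BCHM). Varieties of Fano type (those carrying a klt pair $(X',B)$ with $-(K_{X'}+B)$ nef and big) are Mori dream spaces. If $(X,B)$ is klt, then for any finite set of exceptional divisors over $X$ with log discrepancy $\le1$ there is a projective birational $X'\to X$, with $X'$ $\mathbb Q$-factorial, whose exceptional divisors are exactly these.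

**Fact D** (HMX, *ACC for log canonical thresholds*). ACC holds for log canonical thresholds in fixed dimension with coefficients in a DCC set. Global ACC: for a DCC set $I$ and a fixed dimension there is a finite $I_0\subset I$ such that every projective lc pair $(V,B)$ with coefficients in $I$ and $K_V+B\equiv0$ has coefficients in $I_0$.

**Fact E** (Liu–Xu–Zhuang, *Finite generation for valuations computing stability thresholds and applications to K-stability*, Ann. of Math. 2022). If $v$ is a monomial lc place of a special $\mathbb Q$-complement of the log Fano pair $(X,\Delta)$, then $\mathrm{gr}_vR$ is finitely generated and $(X_v,\Delta_v)$ is klt.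

**Fact F.** $\alpha(X,\Delta)>0$, where $\alpha(X,\Delta)$ is the supremum of the $c$ such that $(X,\Delta+c\Psi)$ is lc for all effective $\Psi\sim_{\mathbb Q}L$. Hence $w(\Psi)\le A(w)/\alpha(X,\Delta)$ for all such $\Psi$, and $T(w)\le A(w)/\alpha(X,\Delta)<\infty$ for $w\in\mathrm{Val}_X^\circ$.

**The threshold is positive and finite.** Let $w\in \mathrm{Val}_X^\circ$. Some $s_0\in R_{m_0}$ vanishes along the center of $w$, so $w(s_0)>0$. For $0<\epsilon<1/m_0$ and $k=\lfloor\epsilon m\rfloor$, the space $s_0^kR_{m-km_0}$ lies in $\mathcal F_w^{kw(s_0)}R_m$, so the jumps of $\mathcal F_w$ on $R_m$ sum to at least $kw(s_0)N_{m-km_0}$. Dividing by $mrN_m$ gives $S(w)\ge\frac{\epsilon}{r}w(s_0)(1-\epsilon m_0)^n>0$ in the limit. Since $g\ge\tau$ on $[0,T(v_0)]$,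
$$0<\frac\tau{\bar g}S(w)\le S_g(v_0;w)\le T(w)\le\frac{A(w)}{\alpha(X,\Delta)},$$
so $0<\delta<\infty$. From now on $v$ is as in the Theorem, and $S_*:=S_g(v_0;v)=A(v)/\delta$.

## 4. Three filtrations and one basis

Fact E tells us what to build: a complement with $v$ as an lc place which contains a prescribed positive part, so that it can be made special. Let $D\sim_{\mathbb Q}L$ be effective and $\mathbb T$-invariant. We want divisors $\Psi\sim_{\mathbb Q}L$ with $v(\Psi)$ close to $S_*$, with $\Psi\ge bD$ for a fixed $b>0$, and with $(X,\Delta+d\Psi)$ klt for $d$ close to $\delta$. Then $A(v)-d\,v(\Psi)$ is close to $A(v)-\delta S_*=0$, and there is hope of rounding to an honest complement.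

A sensible way to produce such $\Psi$ is to take products of elements of a basis of $R_m$, each with multiplicity proportional to $g(v_0(\cdot)/mr)$. To control the result we need three averages: that of $v$ should be $S_*$, that of the order along $D$ should be bounded below, and that of any other $w$ should be at most $S_g(v_0;w)$, because $S_g(v_0;w)\le A(w)/\delta$ bounds singularities. If $g\equiv1$ the valuation $v_0$ does not matter, and a basis compatible with $\mathcal F_v$ and the filtration by order along $D$ does the job. For general $g$ the weights refer to $v_0$, and we would like a basis compatible with the three filtrations of $v_0$, $v$ and $D$. In general there is none: three distinct lines in a plane already have no common compatible basis.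

Here is the loss on $\mathbb P^1$, with $v=\mathrm{ord}_\infty$, $S_*=\frac76$, $D=2[1]$. A basis of $R_m$ compatible with $\mathrm{ord}_0$ and $\mathrm{ord}_\infty$ must, up to scalars, consist of the monomials, since $\mathcal F_0^j\cap\mathcal F_\infty^{2m-j}$ is a line. It has $v$-average $\frac76$, but none of its elements vanishes at $1$. A basis compatible with $v$ and $D$ must, up to scalars, be $e_i=z_1^i(z_0-z_1)^{2m-i}$. All these have $v_0(e_i)=0$, so all weights are equal, and the $v$-average of $\frac{v(e_i)}m=\frac im$ is $1<\frac76$. Neither basis suffices.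

What saves us is that, before normalization, the weighted average is linear in $g$. Write $g=(g-\tau)+\tau$. Use the monomials for the weight $g-\tau=2-x\ge0$ and the $e_i$ for the constant weight $\tau=1$, which does not see $v_0$. Dividing by $\bar g=2$, the $v$-average becomes
$$\tfrac12\cdot\tfrac12\int_0^2(2-x)(2-x)\,dx+\tfrac12\cdot1=\tfrac23+\tfrac12=\tfrac76,$$
exactly $S_*$. Since $e_i$ has order $\frac{2m-i}2$ along $D=2[1]$, which averages to $\frac m2$, the average order along $D$ divided by $m$ is $\frac12\cdot\frac12=\frac14=\sigma$. Nothing was lost for $v$, and $D$ appears with coefficient $\sigma$. The general statement is Proposition 5.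

## 5. Weighted sums over compatible bases

For $w\in\mathrm{Val}_X^\circ$ and $h\ge0$ continuous on $[0,T(v_0)]$ let
$$W_{h,m}(w)=\frac1{mrN_m}\sum_jh\Big(\frac{v_0(t_j)}{mr}\Big)w(t_j),$$
with $\{t_j\}$ a basis of $R_m$ compatible with $\mathcal F_{v_0}$ and $\mathcal F_w$; by Section 2 the value does not depend on the basis. All measures live on the compact set $[0,T(v_0)]\times[0,T(w)]$, so $W_{h,m}(w)\to W_h(w):=\int h(x)y\,d\boldsymbol\nu_w$. Let $\bar g_m=\frac1{N_m}\sum_jg(v_0(t_j)/mr)\to\bar g$, computed with any basis compatible with $\mathcal F_{v_0}$. Then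
$$S_g(v_0;w)=W_g(w)/\bar g,\qquad W_{g,m}=W_{g-\tau,m}+\tau W_{1,m},\qquad W_g=W_{g-\tau}+\tau S. \tag{1}$$

**Lemma 1.** (i) If $\{s_i\}$ is a basis of $R_m$ compatible with $\mathcal F_{v_0}$, then $\frac1{mrN_m}\sum_ih\big(\frac{v_0(s_i)}{mr}\big)w(s_i)\le W_{h,m}(w)$. (ii) If $h$ is constant, this holds for every basis of $R_m$.

**Proof.** Let $\{e_i\}$ be a basis of a finite-dimensional filtered space $(V,\mathcal F)$ with $e_i\in\mathcal F^{\mu_i}V$, $\mu_i\ge0$. The $e_i$ with $\mu_i\ge\mu$ are independent elements of $\mathcal F^\mu V$, so $\#\{i:\mu_i\ge\mu\}\le\dim\mathcal F^\mu V$. Integrating over $\mu\in[0,\infty)$, $\sum\mu_i\le\int_0^\infty\dim\mathcal F^\mu V\,d\mu$, which is the sum of the jumps of $\mathcal F$. With $V=R_m$ and $\mathcal F=\mathcal F_w$ this is (ii).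

For (i), apply this to $V=\mathrm{gr}^\lambda_{v_0}R_m$ with the filtration induced by $\mathcal F_w$. The images $\bar s_i$ of the $s_i$ with $v_0(s_i)=\lambda$ form a basis of $V$, and $\bar s_i\in\mathcal F_w^{w(s_i)}V$. The images of the $t_j$ with $v_0(t_j)=\lambda$ form a compatible basis with jumps $w(t_j)$, because $\mathcal F_{v_0}^\lambda\cap\mathcal F_w^\mu$ is spanned by the $t_j$ it contains. So $\sum_{v_0(s_i)=\lambda}w(s_i)\le\sum_{v_0(t_j)=\lambda}w(t_j)$. Multiply by $h(\lambda/mr)\ge0$ and sum over $\lambda$. $\square$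

**Lemma 2.** Let $v,w\in\mathrm{Val}_X^\circ$ with $w(s)\ge v(s)$ for all $m$ and $s\in R_m$. Then $S_g(v_0;w)-S_g(v_0;v)\ge\frac\tau{\bar g}(S(w)-S(v))\ge0$. If $S_g(v_0;w)=S_g(v_0;v)$, then $w=v$.

**Proof.** *The inequality.* Let $\{s_i\}$ be a $(v_0,v)$-compatible basis and $h\ge0$. Then $W_{h,m}(v)$ is the weighted sum of the $v(s_i)\le w(s_i)$, so Lemma 1(i) gives $W_{h,m}(v)\le W_{h,m}(w)$, and in the limit $W_h(v)\le W_h(w)$. Apply this to $h=g-\tau$ and $h=1$, and use (1).

*The equality case.* We show that a single strict inequality on a section makes $S$ strictly larger. Suppose $w\ne v$. Every element of $\mathbf k(X)$ is a quotient of two sections of some $R_m$, so there is $s_0\in R_{m_0}$ with $w(s_0)=v(s_0)+\rho$, $\rho>0$. Fix $0<\epsilon<1/m_0$, put $k=\lfloor\epsilon m\rfloor$, and let $\{t_i\}$ be a basis of $R_{m-km_0}$ compatible with $\mathcal F_v$. The classes of the $t_i$ are a homogeneous basis of $\mathrm{gr}_vR_{m-km_0}$, and $\mathrm{gr}_vR$ is a domain, so the $s_0^kt_i$ have linearly independent homogeneous classes in $\mathrm{gr}_vR_m$.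 Extend these classes to a homogeneous basis and lift: the $s_0^kt_i$ extend to a basis $\{e_j\}$ of $R_m$ compatible with $\mathcal F_v$. Now $w(e_j)\ge v(e_j)$ for all $j$ and $w(s_0^kt_i)\ge v(s_0^kt_i)+k\rho$. By Lemma 1(ii),
$$W_{1,m}(w)\ge\frac1{mrN_m}\sum_jw(e_j)\ge W_{1,m}(v)+\frac{k\rho N_{m-km_0}}{mrN_m}.$$
In the limit $S(w)\ge S(v)+\frac{\epsilon\rho}r(1-\epsilon m_0)^n>S(v)$, and the inequality already proved gives $S_g(v_0;w)>S_g(v_0;v)$. $\square$

The constant part $\tau$ of the weight is already at work here: strictness came from the summand $\tau S$.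

## 6. Passing to torus-invariant valuations

Fact B produces quasi-monomial valuations without any invariance, while $\delta$ only tests $\mathbb T$-invariant ones. The remedy is to replace $w$ by the valuation whose value on $s=\sum_\chi s_\chi$ is $\min_\chi w(s_\chi)$. That this is a valuation, and that its log discrepancy does not go up, needs a proof. For $\mathbb P^1$ with $\mathbb G_m$ and $w=\mathrm{ord}_1$, every eigensection is a monomial, so the new valuation is trivial. Thus nontriviality must be checked each time.

**Lemma 3.** Let $w$ be a quasi-monomial valuation on $X$. There are a quasi-monomial valuation $u$ on $X\times\mathbb T$ and a $\mathbb T$-invariant valuation $w'=u|_{\mathbf k(X)}$ (restriction along $\mathrm{pr}_1$) with $w'(s)=\min_\chi w(s_\chi)$ for $s=\sum_\chi s_\chi\in R_m$, and $A(w')\le A(w)$. In particular $w'(\mathfrak b)=w(\mathfrak b)$ for the base ideal $\mathfrak b$ of any $\mathbb T$-invariant subspace of $R_m$.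

**Proof.** **Step 1: a product valuation.** The purpose is to have a valuation on $X\times\mathbb T$ for which functions on $\mathbb T$ behave like constants. Say $w$ is monomial with weights $\xi_1,\dots,\xi_k$ at $\eta_Z$ on $(Y,E)$, in local equations $x_1,\dots,x_k$. Let $\tilde w$ be monomial with the same weights at the generic point $\eta$ of $Z\times\mathbb T$ on $(Y\times\mathbb T,E\times\mathbb T)$. Then $A_{X\times\mathbb T,\Delta\times\mathbb T}(\tilde w)=\sum\xi_iA(E_i)=A(w)$.

Choose a coefficient field $\mathbf k(Z)\subset\widehat{\mathcal O}_{Y,\eta_Z}$, so $\widehat{\mathcal O}_{Y,\eta_Z}=\mathbf k(Z)[[x]]$. The image of $\mathbf k(Z)\otimes\mathbf k[\mathbb T]$ in $\widehat{\mathcal O}_{Y\times\mathbb T,\eta}$ maps injectively to the residue field $\mathbf k(Z\times\mathbb T)=\mathrm{Frac}(\mathbf k(Z)\otimes\mathbf k[\mathbb T])$, so its nonzero elements are units. Hence its fraction field lies in $\widehat{\mathcal O}_{Y\times\mathbb T,\eta}$ and is a coefficient field, and $\widehat{\mathcal O}_{Y\times\mathbb T,\eta}=\mathbf k(Z\times\mathbb T)[[x]]$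 compatibly with $\mathbf k(Z)[[x]]$. Let $f_i=\sum_bc_{i,b}x^b\in\mathcal O_{Y,\eta_Z}$ and let $g_i\in\mathbf k[\mathbb T]$ be linearly independent over $\mathbf k$. Then $\sum_if_ig_i=\sum_b\big(\sum_ic_{i,b}g_i\big)x^b$. In $\mathbf k(Z)\otimes\mathbf k[\mathbb T]$ the $g_i$ are independent over $\mathbf k(Z)$, so $\sum_ic_{i,b}g_i=0$ iff all $c_{i,b}=0$. Therefore
$$\tilde w\Big(\sum_if_ig_i\Big)=\min_iw(f_i). \tag{2}$$

**Step 2: twisting by the action.** The purpose is to make the eigencomponents of $s$ appear as the $f_i$ in (2). Let $\Phi(x,t)=(tx,t)$, an automorphism of $(X\times\mathbb T,\Delta\times\mathbb T)$, and put $u(f)=\tilde w(\Phi^*f)$. It is quasi-monomial with $A(u)=A(\tilde w)=A(w)$. The composition $\mathrm{pr}_1\circ\Phi$ is the action map, so the linearization identifies $\Phi^*\mathrm{pr}_1^*(mrL)$ with $\mathrm{pr}_1^*(mrL)$, and under it $\Phi^*\mathrm{pr}_1^*s=\sum_\chi\chi(t)s_\chi$ (up to the sign convention for $\chi$). Trivialize $mrL$ near the center of $w$; trivializations differ by units, which do not affect values. Distinct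 characters are linearly independent, so (2) gives $w'(s)=u(\mathrm{pr}_1^*s)=\min_\chi w(s_\chi)$. Since $(t^*s)_\chi$ is a nonzero scalar multiple of $s_\chi$, $w'(t^*s)=w'(s)$ for $t\in\mathbb T$. Every $f\in\mathbf k(X)$ is a quotient of two sections of some $R_m$, so $w'$ is $\mathbb T$-invariant.

**Step 3: the log discrepancy.** We compare $w'$ and $u$ on product models. For any log smooth model $(Y_1,E_1)$ of $(X,\Delta)$, the product $(Y_1\times\mathbb T,E_1\times\mathbb T)$ is a log smooth model of $(X\times\mathbb T,\Delta\times\mathbb T)$, and $u(E_{1,i}\times\mathbb T)=w'(E_{1,i})$ because the local equation is pulled back from $Y_1$. By Fact A,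
$$A(u)\ge A\big(r_{Y_1\times\mathbb T,E_1\times\mathbb T}(u)\big)=\sum_iw'(E_{1,i})A(E_{1,i})=A(r_{Y_1,E_1}(w')).$$
Taking the supremum over models, $A(w')\le A(u)=A(w)$.

**Step 4: base ideals.** A $\mathbb T$-invariant subspace is spanned by eigenvectors, these generate its base ideal, and $w'=w$ on eigenvectors. $\square$

**Proposition 4.** $v$ is quasi-monomial.

**Proof.** **Step 1: a competitor.** We use Fact B to find a quasi-monomial valuation that beats $v$ in both $A$ and $S_g$. Let $\mathfrak a_p=\{f\in\mathcal O_X:v(f)\ge p\}$, a $\mathbb T$-invariant ideal. As $v(\mathfrak a_\bullet)\ge1$, $\mathrm{lct}(\mathfrak a_\bullet)\le A(v)<\infty$; also $\mathrm{lct}(\mathfrak a_\bullet)>0$ because $\mathfrak a_1\ne0$. Fact B gives a nontrivial quasi-monomial $w$ with $A(w)=\mathrm{lct}(\mathfrak a_\bullet)w(\mathfrak a_\bullet)$. Since $A(w)>0$, also $w(\mathfrak a_\bullet)>0$, and we scale so that $w(\mathfrak a_\bullet)=1$. Then $A(w)=\mathrm{lct}(\mathfrak a_\bullet)\le A(v)$. Take $w',u$ as in Lemma 3.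

**Step 2: $w'\ge v$ on sections.** This is what Lemma 2 needs. For $m\gg0$ depending on $p$, $\mathfrak a_p\otimes\mathcal O(mrL)$ is generated by its global sections, which form the $\mathbb T$-invariant space $\mathcal F_v^pR_m$. So $\mathfrak a_p$ is the base ideal of that space, and Lemma 3 gives $w'(\mathfrak a_p)=w(\mathfrak a_p)\ge p$. In particular $w'$ is nontrivial, so $w'\in\mathrm{Val}_X^{\mathbb T,\circ}$. If $v(s)=\lambda$, then for all $N$ we get $Nw'(s)=w'(s^N)\ge w'(\mathfrak a_{\lfloor N\lambda\rfloor})\ge\lfloor N\lambda\rfloor$. Divide by $N$ and let $N\to\infty$: $w'(s)\ge v(s)$.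

**Step 3: the competitor is $v$.** By Lemma 2 and the definition of $\delta$,
$$A(v)\ge A(w)\ge A(w')\ge\delta S_g(v_0;w')\ge\delta S_g(v_0;v)=A(v).$$
Equality holds throughout, so $S_g(v_0;w')=S_g(v_0;v)$, and $w'=v$ by Lemma 2.

**Step 4: descending from $X\times\mathbb T$.** We know that $u$ is quasi-monomial; we need it for its restriction $v$. By Fact A, $u$ is Abhyankar on $\mathbf k(X\times\mathbb T)$. Abhyankar's inequality for the extension $\mathbf k(X)\subset\mathbf k(X\times\mathbb T)$ gives
$$n+\dim\mathbb T=\mathrm{rat.rk}(u)+\mathrm{tr.deg}(u)\le\mathrm{rat.rk}(v)+\mathrm{tr.deg}(v)+\dim\mathbb T.$$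
So $\mathrm{rat.rk}(v)+\mathrm{tr.deg}(v)\ge n$, that is, $v$ is Abhyankar, hence quasi-monomial. $\square$

## 7. Two bases of the same space

Let $D\sim_{\mathbb Q}L$ be an effective $\mathbb T$-invariant $\mathbb Q$-divisor. For $a,b\ge0$ let
$$U_m(a,b)=\{s\in R_m:v(s)\ge mra,\ \mathrm{div}(s)\ge mrb\,D\},\qquad J_m(a,b)=\text{base ideal of }U_m(a,b).$$
The spaces $U_m(a,b)$ are $\mathbb T$-invariant and $U_mU_{m'}\subset U_{m+m'}$, so $J_\bullet(a,b)$ is a graded sequence, some of whose members may be $0$. Put
$$\varphi_w(a,b)=\inf_m\frac{w(J_m(a,b))}{mr},\qquad\mathrm{lct}(J_\bullet)=\sup_mmr\,\mathrm{lct}(X,\Delta;J_m).$$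
(Zero members do no harm: if $J_{m_1}\ne0$, then $J_m^{m_1}\subseteq J_{mm_1}$ shows that the infimum and the supremum may be taken over multiples of $m_1$.)

On $\mathbb P^1$ with $v=\mathrm{ord}_\infty$ and $D=2[1]$, sections in $U_m$ vanish to order $ma$ at $\infty$ and $2mb$ at $1$, so for $a<\frac76$, $b<\frac14$ (where $a+2b<2$) one finds $\mathrm{lct}(J_\bullet)=\min\{\frac1a,\frac1{2b}\}\ge\frac67=\delta$, with the convention $\frac10=\infty$.

**Proposition 5.** If $0\le a<S_*$ and $0\le b<\sigma$, then $\mathrm{lct}(J_\bullet(a,b))\ge\delta$.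

**Proof.** **Step 1: $\varphi_w(a,b)\le S_g(v_0;w)\le A(w)/\delta$ for every $w\in\mathrm{Val}_X^{\mathbb T,\circ}$.** This bounds the vanishing of $J_\bullet$ along every invariant valuation; here the two bases enter. The second inequality is the definition of $\delta$.

For $s\in R_m\setminus0$ let $o_D(s)=\max\{t:\mathrm{div}(s)\ge tD\}$ and $\mathcal F_D^tR_m=\{s:\mathrm{div}(s)\ge tD\}$. Let $\{s_i\}$ be a basis of $R_m$ compatible with $\mathcal F_{v_0}$ and $\mathcal F_v$, and $\{e_j\}$ a basis of $R_m$ compatible with $\mathcal F_v$ and $\mathcal F_D$. Give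
$$s_i\ \text{the weight}\ \frac{g(v_0(s_i)/mr)-\tau}{N_m\bar g_m}\ge0,\qquad e_j\ \text{the weight}\ \frac\tau{N_m\bar g_m}.$$
The weights of the $s_i$ sum to $1-\tau/\bar g_m$ and those of the $e_j$ to $\tau/\bar g_m$, so the total is $1$. Write $\sum c_f(\cdot)$ for the weighted sum over the disjoint union of the two bases.

*The valuation $v$.* Both bases are compatible with $\mathcal F_v$, so by (1)
$$\frac1{mr}\sum c_fv(f)=\frac{W_{g-\tau,m}(v)+\tau W_{1,m}(v)}{\bar g_m}=\frac{W_{g,m}(v)}{\bar g_m}\longrightarrow S_*.$$

*An arbitrary $w$.* Lemma 1(i) with $h=g-\tau$ applies to the $s_i$, which are compatible with $\mathcal F_{v_0}$. Lemma 1(ii) applies to the $e_j$, which need no compatibility because their weight is constant. Hence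
$$\frac1{mr}\sum c_fw(f)\le\frac{W_{g-\tau,m}(w)+\tau W_{1,m}(w)}{\bar g_m}=\frac{W_{g,m}(w)}{\bar g_m}\longrightarrow S_g(v_0;w). \tag{3}$$

*The divisor $D$.* We claim $\liminf\frac1{mr}\sum c_fo_D(f)\ge\sigma$; the $s_i$ contribute at least $0$, so consider the $e_j$. Write $qD=\mathrm{div}(s_D)$ with $q=rq'$, $s_D\in R_{q'}$. Since $\mathcal F_D^{qi}R_m\supseteq s_D^iR_{m-q'i}$ and $\dim\mathcal F_D^tR_m$ is nonincreasing in $t$,
$$\sum_jo_D(e_j)=\int_0^\infty\dim\mathcal F_D^tR_m\,dt\ge q\sum_{i\ge1}N_{m-q'i}\sim\frac q{q'}\cdot\frac{Vm^{n+1}}{n+1}=\frac{rVm^{n+1}}{n+1}.$$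
So $\liminf\frac1{mrN_m}\sum_jo_D(e_j)\ge\frac1{n+1}$; multiply by $\tau/\bar g_m\to\tau/\bar g$.

*The product.* So for $m\gg0$, independently of $w$, we have $\frac1{mr}\sum c_fv(f)>a$ and $\frac1{mr}\sum c_fo_D(f)>b$. These strict inequalities persist for rational nonnegative $c'_f$ with sum $1$ close to $c_f$. If $N\ge1$ is such that all $Nc'_f$ are integers, then $P=\prod f^{Nc'_f}\in R_{mN}$ satisfies $v(P)=N\sum c_f'v(f)\ge mNra$ and $\mathrm{div}(P)\ge N\sum c_f'o_D(f)\,D\ge mNrb\,D$. Thus $P\in U_{mN}(a,b)$, and
$$\varphi_w(a,b)\le\frac{w(P)}{mNr}=\frac1{mr}\sum c'_fw(f).$$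
Let $c'\to c$, then $m\to\infty$, and use (3).

**Step 2: from invariant valuations to the threshold.** Now Fact B and Lemma 3 turn Step 1 into a statement on $\mathrm{lct}$. Some $U_m(a,b)$ is nonzero by Step 1, so $c:=\mathrm{lct}(J_\bullet)>0$. Suppose $c<\delta$. By Fact B there is a nontrivial quasi-monomial $w$ with $A(w)=c\,\varphi_w(a,b)$, and $A(w)>0$ forces $\varphi_w(a,b)>0$. For $w'$ as in Lemma 3, $w'(J_m)=w(J_m)$ for all $m$, so $\varphi_{w'}=\varphi_w>0$, and $A(w')\le A(w)$. Hence $w'$ is nontrivial, $w'\in\mathrm{Val}_X^{\mathbb T,\circ}$, and by Step 1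
$$A(w')\le A(w)=c\,\varphi_{w'}\le\frac c\delta A(w')<A(w'),$$
a contradiction. $\square$

## 8. Complements with $v$ as an exact lc place

Proposition 5 yields klt pairs $(X,\Delta+d\Psi)$ whose log discrepancy at $v$ is small but positive. Letting $d\to\delta$ would change $\Psi$ each time, so a limit argument does not directly give an lc place. Moreover, $v$ may have irrational weights, so it cannot be extracted as a divisor. We therefore approximate $v$ by divisors $F_i$ with $v$ in their cone, arrange that their log discrepancies are below a gap provided by Fact D, and let a minimal model program raise their coefficients to exactly $1$.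

**Proposition 6.** Assume $\delta(1-\sigma)<1$. Let $D_2\sim_{\mathbb Q}L$ be an effective $\mathbb T$-invariant $\mathbb Q$-divisor. Then there are a rational $\kappa>0$ and a $\mathbb Q$-complement $\Gamma\ge\kappa D_2$ with $A_{X,\Delta+\Gamma}(v)=0$. If $\delta\le1$, any rational $0<\kappa<\delta\sigma$ works.

**Proof.** **Step 1: choices that keep the remaining degree positive.** We will use $\Psi\sim_{\mathbb Q}L$ with coefficient $d$ near $\delta$. If $\delta>1$ then $L-d\Psi$ has the wrong sign, so part of $\Psi$ which is invisible to $v$ must be thrown away later.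

If $\delta\le1$, put $\mathsf s=1$, $D_1=0$, $D=D_2$, and let $0<\kappa<\delta\sigma$ be any rational number. If $\delta>1$, choose a $\mathbb T$-invariant effective $D_1\sim_{\mathbb Q}L$ with $v(D_1)=0$: the sections of a globally generated multiple of $L$ are spanned by eigenvectors, one of which does not vanish at the center of $v$. Choose a rational $\mathsf s\in(0,1)$ with $\delta(1-\sigma(1-\mathsf s))<1$, put $D=(1-\mathsf s)D_1+\mathsf sD_2$, and let $0<\kappa<\delta\sigma\mathsf s$ be rational. In both cases $D\sim_{\mathbb Q}L$ is effective and $\mathbb T$-invariant. Fix a rational $0<b<\sigma$ so close to $\sigma$ that for all rational $d<\delta$ close enough to $\delta$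
$$d\,b\,\mathsf s\ge\kappa,\qquad\theta:=1-d\,(1-b(1-\mathsf s))>0.$$
This is possible by continuity, because at $b=\sigma$, $d=\delta$ the first inequality is strict and, if $\delta>1$, so is the second. If $\mathsf s=1$, then $\theta=1-d>0$ because $d<\delta\le1$. The numbers $d<\delta$ and $0\le a<S_*$, close to $\delta$ and $S_*$, are fixed only in Step 5.

**Step 2: the divisor $\Psi^\flat$, for given $a,d$.** Here Proposition 5 becomes a klt pair containing $\kappa D_2$. There is $m$ with $mr\,\mathrm{lct}(X,\Delta;J_m(a,b))>d$. Take an integer $\ell>\delta$, general $f_1,\dots,f_\ell\in U_m(a,b)$, and $\Psi=\frac1{\ell mr}\sum\mathrm{div}(f_i)\sim_{\mathbb Q}L$.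

*$(X,\Delta+d\Psi)$ is klt.* Let $\pi:Y\to X$ be a log resolution of $(X,\Delta,J_m)$ with $J_m\mathcal O_Y=\mathcal O_Y(-B)$ and $K_Y+\Delta_Y=\pi^*(K_X+\Delta)$. Then $\pi^*\mathrm{div}(f_i)=B+M_i$ with $M_i$ general members of a base point free linear system. By Bertini, $\sum M_i$ is reduced, shares no component with $\Delta_Y$, $B$ or $\mathrm{Ex}(\pi)$, and has snc support together with them. In
$$\pi^*(K_X+\Delta+d\Psi)=K_Y+\Delta_Y+\tfrac d{mr}B+\tfrac d{\ell mr}\sum M_i$$
the coefficients of $\Delta_Y+\frac d{mr}B$ are $<1$ because $\frac d{mr}<\mathrm{lct}(J_m)$, and $\frac d{\ell mr}<1$ because $d<\delta<\ell$.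

By definition of $U_m(a,b)$, $v(\Psi)\ge a$ and $\Psi\ge bD$. Put $\Psi^\flat=\Psi-b(1-\mathsf s)D_1\ge b\,\mathsf s\,D_2\ge0$. Then $v(\Psi^\flat)=v(\Psi)\ge a$ as $v(D_1)=0$; $(X,\Delta+d\Psi^\flat)$ is klt as $\Psi^\flat\le\Psi$; $d\Psi^\flat\ge\kappa D_2$; and $-(K_X+\Delta+d\Psi^\flat)\sim_{\mathbb Q}\theta L$ is ample. In particular the coefficients of $\Delta+\kappa D_2$ are $<1$.

**Step 3: the gap $\eta$.** We need a number below which a log discrepancy can be rounded to $0$. Let $I$ be the finite set of coefficients of $\Delta+\kappa D_2$ together with $1$. There is a rational $\eta\in(0,\frac12)$, depending only on $n$ and $I$, such that: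

* (a) if $(V,B)$ is lc of dimension $\le n$ with coefficients of $B$ in $I$, $F$ is a reduced $\mathbb Q$-Cartier divisor, and $(V,B+(1-\eta)F)$ is lc, then $(V,B+F)$ is lc;
* (b) for no $t\in[1-\eta,1)$ is there a projective lc pair $(V,B)$ of dimension in $[1,n]$ with $K_V+B\equiv0$, coefficients in $I\cup\{t\}$, and some coefficient equal to $t$.

For (a): by ACC the thresholds $\mathrm{lct}(V,B;F)$ that are $<1$ are bounded away from $1$. For (b): otherwise there would be such $t_j\nearrow1$, strictly increasing, in one fixed dimension; the set $I\cup\{t_j\}$ is DCC, and infinitely many $t_j$ occur as coefficients, contradicting global ACC. Both properties persist when $\eta$ is decreased.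

**Step 4: lattice vectors surrounding $v$.** We approximate the weight vector of $v$ by integral vectors in a way independent of $d,a,\Psi$. By Proposition 4 and Fact A choose a log smooth model $(Y,E)$ and components $E_1,\dots,E_k$ of $E$ such that the center of $v$ is the generic point $\eta_Z$ of a component $Z$ of $\bigcap E_i$ and $v$ is monomial at $\eta_Z$ with rationally independent weights $\xi\in\mathbb R^k_{>0}$. For $\beta\in\mathbb R^k_{\ge0}$ let $w_\beta$ be the monomial valuation with weights $\beta$. Then $A(w_\beta)$ is linear in $\beta$. The value of $w_\beta$ on an effective $\mathbb Q$-Cartier $\mathbb Q$-divisor is a positive multiple of a minimum of linear functions $\langle\beta,\cdot\rangle$, so it is concave and homogeneous. Hence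
$$h(\beta)=A(w_\beta)-d\,w_\beta(\Psi^\flat)$$
is convex, homogeneous, and positive for $\beta\ne0$. Moreover $0\le w_\beta(\Psi^\flat)\le w_\beta(\Psi)\le A(w_\beta)/\alpha(X,\Delta)$ by Fact F.

*A uniform Lipschitz constant.* Choose $\rho>0$ such that the closed ball $B(\xi,2\rho)$ lies in $\mathbb R^k_{>0}$. A concave function $f$ with values in $[0,C_0]$ on $B(\xi,2\rho)$ is $C_0/\rho$-Lipschitz on $B(\xi,\rho)$: for distinct $x,y$ there, the point $z=y+\rho\frac{y-x}{|y-x|}$ lies in $B(\xi,2\rho)$, and concavity gives $\frac{f(y)-f(x)}{|y-x|}\ge\frac{f(z)-f(y)}\rho\ge-\frac{C_0}\rho$; exchange $x$ and $y$. Apply this to $w_\beta(\Psi^\flat)$, with $C_0$ the maximum of $A(w_\beta)/\alpha(X,\Delta)$ on the ball. Since $d<\delta$, $h$ is $\Lambda$-Lipschitz on $B(\xi,\rho)$ with $\Lambda$ independent of $d,a,\Psi$. Choose $\epsilon'>0$ with $\Lambda\epsilon'\le\eta/2$.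

*Claim: there are $\zeta_1,\dots,\zeta_k\in\mathbb Z^k_{>0}$ and $t_i>0$ with $|\zeta_i-t_i\xi|<\epsilon'$, $\zeta_i/t_i\in B(\xi,\rho)$, and $\xi\in\sum\mathbb R_{\ge0}\zeta_i$.* If $k=1$, take $\zeta_1=1$, $t_1=1/\xi_1$. If $k\ge2$, choose a simplex in $\xi^\perp$ with vertices $p_1,\dots,p_k$, $|p_i|<\epsilon'/2$, and $0$ in its interior. By Kronecker's theorem, $\{t\xi\bmod\mathbb Z^k:t\ge t_0\}$ is dense in $\mathbb R^k/\mathbb Z^k$ for every $t_0$. So there are arbitrarily large $t_i$ and $\zeta_i\in\mathbb Z^k$ with $\zeta_i-t_i\xi$ as close to $p_i$ as desired; for $t_i$ large, $\zeta_i$ has positive entries and $|\zeta_i/t_i-\xi|<\epsilon'/t_i<\rho$. The projections of the $\zeta_i$ to $\xi^\perp$ are close to the $p_i$, so they still have $0$ in the interior of their convex hull, and some combination $\sum c_i\zeta_i$ with $c_i>0$ lies in $\mathbb R\xi$. It is a positive multiple of $\xi$ since $\langle\zeta_i,\xi\rangle>0$.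

**Step 5: fixing $d$, $a$ and $\Psi$.** The $\zeta_i,t_i$ are now fixed, and we make all $h(\zeta_i)$ at most $\eta$. By homogeneity and the Lipschitz bound,
$$h(\zeta_i)=t_ih(\zeta_i/t_i)\le t_ih(\xi)+\Lambda\epsilon'\le t_i\big(A(v)-d\,a\big)+\tfrac\eta2 ,$$
because $h(\xi)=A(v)-d\,v(\Psi^\flat)\le A(v)-da$. Since $\delta S_*=A(v)$, we may fix $d<\delta$ and $a<S_*$ close enough that $h(\zeta_i)\le\eta$ for all $i$, and then fix a corresponding $\Psi$. As $\zeta_i$ is integral and nonzero, $w_{\zeta_i}$ is a positive integer multiple of $\mathrm{ord}_{F_i}$ for a prime divisor $F_i$ over $X$, so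
$$h_i:=A_{X,\Delta+d\Psi^\flat}(F_i)\in(0,\eta].$$
From now on list only the distinct $F_i$. Some may be divisors on $X$.

**Step 6: extraction.** We make all $F_i$ into divisors on one variety of Fano type. By Fact C, let $\mu:X'\to X$ extract exactly those $F_i$ that are exceptional, $X'$ $\mathbb Q$-factorial. Let $F=\sum F_i$ on $X'$, and let $\Delta',D_2',\Omega$ be the strict transforms of $\Delta,D_2,\Delta+d\Psi^\flat$ with all components $F_i$ removed. Then $\Omega\ge\Delta'+\kappa D_2'$ and
$$K_{X'}+\Omega+\sum(1-h_i)F_i=\mu^*(K_X+\Delta+d\Psi^\flat)\sim_{\mathbb Q}-\theta\mu^*L;$$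
for a non-exceptional $F_i$, the coefficient of $\Delta+d\Psi^\flat$ along it is indeed $1-h_i$. This pair is klt and $\theta\mu^*L$ is nef and big, so $X'$ is of Fano type. With a general $\Omega_0\sim_{\mathbb Q}\theta\mu^*L$ (a small multiple of a general member of a base point free system), the pair
$$\big(X',\ \Omega+\sum(1-h_i)F_i+\Omega_0\big)\quad\text{is klt with}\quad K_{X'}+\Omega+\sum(1-h_i)F_i+\Omega_0\sim_{\mathbb Q}0. \tag{4}$$

**Step 7: a minimal model program.** We want to replace the coefficients $1-h_i$ by $1$, so we study $M=-(K_{X'}+\Delta'+\kappa D_2'+F)$. Run the $M$-MMP on the Mori dream space $X'$, ending with $X'\dashrightarrow X''$; denote pushforwards by $''$. Then $X''$ is $\mathbb Q$-factorial. The pair (4) stays klt with trivial log canonical class on $X''$: if a multiple of the divisor in (4) is $\mathrm{div}(\varphi)$, the same multiple of its pushforward is $\mathrm{div}(\varphi)$ on $X''$, so the pullbacks to a common resolution agree. As $h_i\le\eta$, $\Delta''+\kappa D_2''+(1-\eta)F''$ is bounded above by the boundary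 of that pair, so it gives a klt pair. By (a), $(X'',\Delta''+\kappa D_2''+F'')$ is lc. Also, by (4),
$$-(K_{X''}+\Delta''+\kappa D_2''+(1-\eta)F'')\sim_{\mathbb Q}(\Omega''-\Delta''-\kappa D_2'')+\sum(\eta-h_i)F_i''+\Omega_0''\ge0. \tag{5}$$

**Step 8: no Mori fiber space.** We show that the program ends with $M''$ nef. Suppose it ended with a Mori fiber space $X''\to V$, so $-M''=K_{X''}+\Delta''+\kappa D_2''+F''$ is relatively ample. Let $C$ be a contracted curve through a general point, so $C$ is not contained in the effective divisor on the right of (5). Then $(K_{X''}+\Delta''+\kappa D_2''+(1-\eta)F'')\cdot C\le0$, while $-M''\cdot C>0$. Hence $F''\cdot C>0$, and since the relative Picard number is $1$ there is $t\in[1-\eta,1)$ with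
$$K_{X''}+\Delta''+\kappa D_2''+tF''\equiv_V0.$$
Restrict to a general fiber $W$ (equal to $X''$ if $V$ is a point). A prime divisor not dominating $V$ misses $W$. In characteristic $0$ the others restrict to reduced divisors, and distinct primes restrict without common components, as their intersection has dimension at most $n-2$. Restricting a log resolution of $X''$ to the fiber over a general point of $V$ shows that the restricted pair is lc, with $K_W=K_{X''}|_W$. Since $F''$ has positive degree on contracted curves, it is relatively ample, and as $\dim W\ge1$ some component of $F''$ meets $W$. No $F_i''$ is a component of $\Delta''+\kappa D_2''$. So we have a projective lc pair on $W$ with coefficients in $I\cup\{t\}$, some coefficient equal to $t$, and trivial numerical class, contradicting (b).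

**Step 9: an lc complement on $X'$.** Now $M''$ is nef, hence semiample on the Mori dream space $X''$, and we pull a complement back. For general $\Theta''\sim_{\mathbb Q}M''$ (again a small multiple of a general member), $(X'',\Delta''+\kappa D_2''+F''+\Theta'')$ is lc with $K_{X''}+\Delta''+\kappa D_2''+F''+\Theta''\sim_{\mathbb Q}0$. On a common resolution $X'\xleftarrow{\ p\ }U\xrightarrow{\ q\ }X''$ we have $p^*M=q^*M''+Q$ with $Q\ge0$, as all steps are $M$-negative. Put $\Theta'=p_*(q^*\Theta''+Q)\ge0$. Since $p^*M=q^*M''+Q$,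
$$p^*(K_{X'}+\Delta'+\kappa D_2'+F)+q^*\Theta''+Q=q^*(K_{X''}+\Delta''+\kappa D_2''+F''+\Theta'')\sim_{\mathbb Q}0. \tag{6}$$
So $q^*\Theta''+Q\sim_{\mathbb Q}p^*M$ is numerically trivial over $X'$; its difference from $p^*\Theta'$ is $p$-exceptional and $p$-numerically trivial, hence $0$ by the negativity lemma. Thus (6) says that $(X',\Delta'+\kappa D_2'+F+\Theta')$ and the lc pair on $X''$ have the same pullback. Hence $(X',\Delta'+\kappa D_2'+F+\Theta')$ is lc with $K_{X'}+\Delta'+\kappa D_2'+F+\Theta'\sim_{\mathbb Q}0$, even if some $F_i$ was contracted on $X''$. In particular $\Theta'$ contains no $F_i$.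

**Step 10: descent to $X$.** It remains to push forward and to recover $v$ from the $F_i$. Let $\Gamma=\mu_*(\Delta'+\kappa D_2'+F+\Theta')-\Delta$. If a multiple of $K_{X'}+\Delta'+\kappa D_2'+F+\Theta'$ is $\mathrm{div}_{X'}(\varphi)$, then the same multiple of $K_X+\Delta+\Gamma$ is $\mathrm{div}_X(\varphi)$. So $K_X+\Delta+\Gamma\sim_{\mathbb Q}0$ pulls back to $K_{X'}+\Delta'+\kappa D_2'+F+\Theta'$, and $(X,\Delta+\Gamma)$ is lc with each $F_i$ an lc place, once $\Gamma\ge0$ is known. In fact $\Gamma\ge\kappa D_2$. This is clear along primes other than the $F_i$. Along a non-exceptional $F_i$, the coefficient of $\Delta+\kappa D_2$ is at most that of $\Delta+d\Psi^\flat$, which is $1-h_i<1$, and the coefficient of $\Delta+\Gamma$ is $1$.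

Finally, $\beta\mapsto A(w_\beta)-w_\beta(\Gamma)$ is convex and homogeneous, is $\ge0$ because $(X,\Delta+\Gamma)$ is lc, and vanishes at all $\zeta_i$. Being convex and homogeneous it is subadditive, so it is $\le0$ on $\sum\mathbb R_{\ge0}\zeta_i\ni\xi$. It therefore vanishes at $\xi$, that is, $A_{X,\Delta+\Gamma}(v)=0$. $\square$

## 9. An equivariant model and a special complement

**Proof of the Theorem.** Assertion 1 is Proposition 4, and the second sentence of assertion 2 is Proposition 6. What is missing is a log smooth model carrying $v$ on which some complement is special. The divisor $D$ fed into Proposition 6 must be $\mathbb T$-invariant and should come from an ample divisor on that model, so the model must be $\mathbb T$-equivariant. A complement given by Proposition 6 need not be $\mathbb T$-invariant, so we first replace it by an invariant ideal.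

**Step 1: an invariant ideal with $v$ as an lc place.** Apply Proposition 6 to any $\mathbb T$-invariant effective $D_2\sim_{\mathbb Q}L$ (the divisor of an eigensection, rescaled). This gives a complement $\Gamma_1$ with $v(\Gamma_1)=A(v)$. Write $N\Gamma_1=\mathrm{div}(f)$, $f\in R_{N/r}$, for a divisible $N$. Let $\mathfrak b$ be the base ideal of $\mathcal F_v^{NA(v)}R_{N/r}\ni f$; it is $\mathbb T$-invariant because $v$ is. As $f$ defines a smaller ideal than $\mathfrak b$, $\mathrm{lct}(X,\Delta;\mathfrak b)\ge\mathrm{lct}(X,\Delta;f)\ge\frac1N$, so $(X,\Delta+\mathfrak b^{1/N})$ is lc and $A(v)-\frac1Nv(\mathfrak b)\ge0$. As $v(\mathfrak b)\ge NA(v)$, we get $A(v)-\frac1Nv(\mathfrak b)=0$.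

**Step 2: an equivariant log resolution.** We resolve $\mathfrak b$ and $\Delta$ keeping the torus. Let $\mathfrak c=\mathfrak b\cdot\mathcal I_{\mathrm{Supp}\Delta}\cdot\mathcal I_{\mathrm{Sing}X}$, a $\mathbb T$-invariant ideal. Resolution of singularities (an isomorphism over $X_{\mathrm{reg}}$), followed by principalization of the pullback of $\mathfrak c$ (an isomorphism outside its cosupport), are projective compositions of blow-ups. In characteristic $0$ they can be chosen functorial for smooth morphisms, hence $\mathbb T$-equivariant: compare the pullbacks under the action map and the projection $\mathbb T\times X\rightrightarrows X$. We obtain a $\mathbb T$-equivariant $\pi:Y\to X$ with $Y$ smooth projective, $\mathfrak c\mathcal O_Y=\mathcal O_Y(-C_0)$, $E:=\mathrm{Supp}\,C_0$ snc, and $\pi$ an isomorphism outside $V(\mathfrak c)$. So $\mathrm{Ex}(\pi)\cup\mathrm{Supp}\,\pi_*^{-1}\Delta\subseteq E$.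

Each factor of $\mathfrak c$ becomes invertible on $Y$, because their product is. In particular $\mathfrak b\mathcal O_Y=\mathcal O_Y(-B_{\mathfrak b})$ with $\mathrm{Supp}\,B_{\mathfrak b}\subseteq E$, and $\pi^{-1}(\mathrm{Sing}X)$ is a divisor (or empty), contained in $\mathrm{Ex}(\pi)$ since $\mathrm{Sing}X$ has codimension at least $2$. Over $X_{\mathrm{reg}}$ the exceptional locus has pure codimension $1$ because $X_{\mathrm{reg}}$ is smooth. Hence $\mathrm{Ex}(\pi)$ is a divisor (or empty), and $(Y,E)$ is a log smooth model.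

**Step 3: $v\in\mathrm{QM}(Y,E)$.** We use the equality case of Fact A. Write $K_Y+\Delta_Y=\pi^*(K_X+\Delta)$ and let $A_Y$ be the log discrepancy on $Y$, so $A(v)=A_Y(v)-v(\Delta_Y)$. The coefficients $\gamma_C$ of $\Delta_Y+\frac1NB_{\mathfrak b}$ are $\le1$ by Step 1, and all its components lie in $E$. So
$$0=A(v)-\tfrac1Nv(\mathfrak b)=A_Y(v)-\sum_{C\subseteq E}\gamma_Cv(C)\ge A_Y(r_{Y,E}(v))-\sum_{C\subseteq E}\gamma_Cv(C)=\sum_{C\subseteq E}(1-\gamma_C)v(C)\ge0.$$
Equality holds, so $A_Y(v)=A_Y(r_{Y,E}(v))$ and $v\in\mathrm{QM}(Y,E)$.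

**Step 4: the divisor $D$.** We choose an invariant $D$ whose pullback contains an ample divisor missing the center of $v$. Let $Z$ be the closure of the center of $v$ on $Y$; it is a stratum of $(Y,E)$. Let $H$ be a very ample $\mathbb T$-linearized line bundle on $Y$. The space $H^0(Y,H)$ is spanned by eigensections, so some eigensection does not vanish at $\eta_Z$; let $G_0$ be its divisor. Since $\pi^*L$ is big, $H^0(Y,\pi^*(MrL)\otimes H^{-1})\ne0$ for some $M$; let $F_1$ be the divisor of an eigensection. Then $G_0+F_1\in|\pi^*MrL|$ equals $\pi^*\mathrm{div}(s)$ for some $s\in R_M$, as $X$ is normal. So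
$$D:=\frac1{Mr}\mathrm{div}(s)=\frac1{Mr}\pi_*(G_0+F_1)\sim_{\mathbb Q}L$$
is effective and $\mathbb T$-invariant. By Proposition 6 with $D_2=D$ there is a complement $\Gamma\ge\kappa D$, $\kappa>0$ rational, with lc place $v$. Put $c=\kappa/(Mr)$, so $\Gamma\ge c\,\pi_*G_0$.

**Step 5: moving $G_0$ into general position.** The divisor $G_0$ is ample, but it may contain strata of $(Y,E)$ or exceptional components; we replace it by a general one. For $p\gg0$ (in particular $c/p\le1$) let $G'\in|H^{\otimes p}|$ be general and $G''=\frac1pG'\sim_{\mathbb Q}G_0$. Define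
$$\Gamma'=\Gamma-c\,\pi_*G_0+c\,\pi_*G''\ \ge\ c\,\pi_*G''\ge0.$$
Here $G'-pG_0=\mathrm{div}_Y(\varphi)$ for a rational function $\varphi$, so $\pi_*(G''-G_0)=\frac1p\mathrm{div}_X(\varphi)\sim_{\mathbb Q}0$ has pullback $G''-G_0$. Thus $K_X+\Delta+\Gamma'\sim_{\mathbb Q}0$ and, with $K_Y+B=\pi^*(K_X+\Delta+\Gamma)$,
$$\pi^*(K_X+\Delta+\Gamma')=K_Y+B-cG_0+cG''.$$

*$(X,\Delta+\Gamma')$ is lc.* The pair $(Y,B)$ is sub-lc, hence so is $(Y,B-cG_0)$. Take a log resolution $\tilde\rho:\tilde Y\to Y$ of $(Y,\mathrm{Supp}(B)\cup G_0)$ and write $\tilde\rho^*(K_Y+B-cG_0)=K_{\tilde Y}+\tilde B$, where $\tilde B$ has snc support and coefficients $\le1$. As $G'$ is a general member of a base point free system, Bertini shows that $\tilde\rho^*G'$ is reduced, has no component in common with $\tilde B$, and $\mathrm{Supp}\,\tilde B\cup\tilde\rho^*G'$ is snc. Since $c/p\le1$, $\tilde B+\frac cp\tilde\rho^*G'$ has coefficients $\le1$. Hence $(X,\Delta+\Gamma')$ is lc and $\Gamma'$ is a $\mathbb Q$-complement.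

*$v$ is still an lc place.* Neither $G_0$ nor $G'$ contains $Z$, so $v(G_0)=0=v(G'')$ and
$$A_{X,\Delta+\Gamma'}(v)=A_{X,\Delta+\Gamma}(v)-c\,\big(v(G'')-v(G_0)\big)=0.$$

*$\Gamma'$ is special.* A general $G'$ has no $\pi$-exceptional component and contains none of the finitely many strata of $(Y,E)$. So $\pi_*^{-1}\Gamma'\ge cG''$ with $cG''$ effective and ample, and its support contains no stratum. Hence $\Gamma'$ is special with respect to $(Y,E)$, and by Step 3 $v\in\mathrm{QM}(Y,E)$ is a monomial lc place of it. This proves assertion 2.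

**Step 6: finite generation.** Fact E applies to $v$ and $\Gamma'$: the ring $\mathrm{gr}_vR$ is finitely generated, and $(X_v,\Delta_v)$ is klt. This is assertion 3. $\blacksquare$
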